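# Recurrent potentials on group-extended Markov systems and recurrent groups

## 1. Markov shifts, potentials and group extensions

**Markov shift.** Let $I\subset\mathbb N$ be a finite or infinite alphabet and $A=(a(i,j))\in\{0,1\}^{I\times I}$ an incidence matrix. The Markov shift is
$$\Sigma=\{\omega=(\omega_1,\omega_2,\dots)\in I^{\mathbb N}: a(\omega_i,\omega_{i+1})=1\text{ for all }i\},$$
with the left shift $\sigma:\Sigma\to\Sigma$. A finite word is admissible if all its consecutive letters are allowed by $A$, and $|w|$ is its length. We say that a nonempty admissible word $w=w_1\cdots w_n$ *leads from $i$ to $j$* if $w_1=i$ and $a(w_n,j)=1$; the target letter $j$ is not part of $w$. With this convention, if $w$ leads from $i$ to $j$ and $w'$ leads from $j$ to $k$, then the concatenation $ww'$ leads from $i$ to $k$. The shift is irreducible (topologically transitive) if for all letters $i,j$ some word leads from $i$ to $j$. The points $\omega$ with $\sigma^n\omega=\omega$ and $\omega_1=i$ correspond one-to-one to the words $w$ of length $n$ that lead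 from $i$ to $i$, through $\omega=w^\infty=www\cdots$.

For example, take $I=\{1,2\}$ and forbid only the block $22$. The words $1$ and $12$ lead from $1$ to $1$, the word $2$ leads from $2$ to $1$, the word $1$ leads from $1$ to $2$, and $21$ leads from $2$ to $2$. So the shift is irreducible.

**Potentials and variations.** Let $|\omega\wedge\omega'|$ be the length of the longest common initial block, and $d(\omega,\omega')=e^{-|\omega\wedge\omega'|}$. A potential is a function $\varphi:\Sigma\to\mathbb R$. It is Hölder if it is Hölder continuous for $d$. Put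
$$V_n(\varphi)=\sup\{|\varphi(\omega)-\varphi(\omega')|:\ |\omega\wedge\omega'|\ge n\},\qquad D:=\sum_{n\ge2}V_n(\varphi),\qquad S_n\varphi=\sum_{k<n}\varphi\circ\sigma^k.$$
If $\varphi$ is Hölder, then $V_n(\varphi)\le Ce^{-\alpha n}$ for some $C,\alpha>0$, so $D<\infty$. Summation starts at $n=2$: over an infinite alphabet we allow $V_1=\infty$, that is, $\varphi$ may be unbounded.

For example, on the full shift over $\{0,1\}$ let $\varphi(\omega)=\sum_{k\ge1}\lambda^k\omega_k$ with $0<\lambda<1$. Then $V_n(\varphi)=\sum_{k>n}\lambda^k=\lambda^{n+1}/(1-\lambda)$. This potential sees every coordinate, but distant ones exponentially little.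

**Group-extended Markov system.** Let $G$ be a countable group with identity $e$, let $I^*$ be the free semigroup generated by $I$, and let $\Psi:I^*\to G$ be a semigroup homomorphism. The skew product
$$\sigma\rtimes\Psi:\Sigma\times G\to\Sigma\times G,\qquad(\omega,g)\mapsto(\sigma\omega,\,g\Psi(\omega_1))$$
is a group-extended Markov system. It is itself a Markov shift with alphabet $I\times G$, where $(i,g)\to(j,g\Psi(i))$ is allowed exactly when $a(i,j)=1$. In terms of words: if $w$ leads from $i$ to $j$ in $\Sigma$, then it leads from $(i,g)$ to $(j,g\Psi(w))$ for every $g$. The system is called irreducible if this Markov shift over $I\times G$ is irreducible. Let $\pi_1:\Sigma\times G\to\Sigma$ be the projection.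

For example, let $I=\{+,-\}$ with all transitions allowed, $G=\mathbb Z$ and $\Psi(\pm)=\pm1$. Points of $\Sigma\times G$ are infinite nearest-neighbor paths in $\mathbb Z$ with a starting point, and the system is irreducible. With the one-letter alphabet $\{+\}$ it would not be: no word leads back to a smaller integer.

If the system is irreducible, then for every $g$ some word leads from $(i,e)$ to $(i,g)$, so $g=\Psi(w)$ for a word $w$. Hence $\Psi(I)$ generates $G$, even as a semigroup. In particular $G$ is finitely generated when $\mathrm{card}(I)<\infty$.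

## 2. Pressure, recurrent potentials, recurrent groups

**Gurevič pressure and recurrence.** For a Markov shift $(X,T)$, a potential $f$ and a state $a$, let
$$Z_n(f,a)=\sum_{x:\ T^nx=x,\ x_1=a}e^{S_nf(x)},\qquad \mathcal P(f,T)=\limsup_{n\to\infty}\tfrac1n\log Z_n(f,a).$$
When $\mathcal P(f,T)$ is finite, $f$ is called recurrent if
$$\sum_{n\ge1}e^{-n\mathcal P(f,T)}Z_n(f,a)=\infty .$$

On an irreducible shift with $\sum_{n\ge2}V_n(f)<\infty$ the choice of the state does not matter. Indeed, let $\alpha$ lead from $c$ to $b$ and $\beta$ from $b$ to $c$. A word $w$ of length $n$ leading from $b$ to $b$ gives the word $\alpha w\beta$ leading from $c$ to $c$. The points $w\beta(\alpha w\beta)^\infty$ and $w^\infty$ agree in the first $n+1$ letters, because $\beta_1=b$, so their values of $S_nf$ differ by at most $\sum_{i=2}^{n+1}V_i(f)$. Along $\alpha$ (followed by $b$) and along $\beta$ (followed by $c$) the sum of $f$ is bounded below by a constant. Hence $Z_{n+|\alpha|+|\beta|}(f,c)\ge\mathrm{const}\cdot Z_n(f,b)$ with a positive constant independent of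 $n$. This transfers both the growth rate and the divergence from $b$ to $c$.

We apply this to $X=\Sigma\times G$ and $f=\varphi\circ\pi_1$. By the description of periodic points in Section 1,
$$Z_n(\varphi\circ\pi_1,(i,e))=\sum_{\substack{|w|=n,\ w\text{ leads from }i\text{ to }i\\ \Psi(w)=e}}e^{S_n\varphi(w^\infty)} .\tag{1}$$
If $\mathrm{card}(I)<\infty$ and $\varphi$ is Hölder, then $\varphi$ is bounded and $P=\mathcal P(\varphi\circ\pi_1,\sigma\rtimes\Psi)$ is automatically finite. Indeed $Z_n\le\mathrm{card}(I)^ne^{n\|\varphi\|_\infty}$, and if $w$ leads from $(i,e)$ to itself, then $Z_{n|w|}\ge e^{-n|w|\|\varphi\|_\infty}$.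

For example, take $I=\{+,-\}$, $G=\mathbb Z$ as above and $\varphi=0$. Then $Z_{2n}(0,(+,0))$ counts words of length $2n$ that begin with $+$ and have $n$ letters of each kind, so it equals $\binom{2n-1}{n}=\frac12\binom{2n}n\sim\frac{4^n}{2\sqrt{\pi n}}$. Thus $P=\log2$, and $\sum_n4^{-n}Z_{2n}=\infty$: the potential $0$ is recurrent.

**Recurrent group.** A finitely generated group is recurrent if the simple random walk on its Cayley graph for some (equivalently, every) finite symmetric generating set $F$ is recurrent, i.e. $\sum_np_n=\infty$, where $p_n$ is the probability of being at the start after $n$ steps. For example, $\mathbb Z$ and $\mathbb Z^2$ are recurrent ($p_{2n}\asymp n^{-d/2}$ on $\mathbb Z^d$), while $\mathbb Z^3$ is not.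

## 3. Does a recurrent potential force a recurrent group?

Two notions of recurrence are now in place: one for the weighted loops of a dynamical system, one for the group in its fiber. The source of the problem, Johannes Jaerisch, "Recurrence and pressure for group extensions", arXiv:1205.4490 (2012), contains the statement that if $\varphi$ depends only on the first coordinate and $\varphi\circ\pi_1$ is recurrent, then $G$ is a recurrent group. It is also known that recurrence of $\varphi\circ\pi_1$ implies that $G$ is amenable. The conjecture posed there is the following: for an irreducible system with $\mathrm{card}(I)<\infty$ and a Hölder potential $\varphi$, if $\varphi\circ\pi_1$ is recurrent, then $G$ is a recurrent group. Is this true?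

It is. Below, $\varphi+\chi\circ\Psi$ means $\omega\mapsto\varphi(\omega)+\chi(\Psi(\omega_1))$.

**Theorem 1.** Let $(\Sigma\times G,\sigma\rtimes\Psi)$ be an irreducible group-extended Markov system with $I$ finite or countable. Let $\sum_{n\ge2}V_n(\varphi)<\infty$, let $P:=\mathcal P(\varphi\circ\pi_1,\sigma\rtimes\Psi)$ be finite, and let $\varphi\circ\pi_1$ be recurrent.

* (a) Every finitely generated subgroup of $G$ is recurrent. In particular, if $\mathrm{card}(I)<\infty$ and $\varphi$ is Hölder, then $G$ is a recurrent group.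
* (b) $P=\min_\chi\mathcal P(\varphi+\chi\circ\Psi,\sigma)$ over all homomorphisms $\chi:G\to\mathbb R$, and the minimum is attained at exactly one $\chi$.

**Theorem 2.** If $\mathrm{card}(I)<\infty$, the system is irreducible and $G$ is a recurrent group, then $\varphi\circ\pi_1$ is recurrent for every Hölder $\varphi$.

**Corollary 3.** For an irreducible system with $\mathrm{card}(I)<\infty$ the following are equivalent:

* (i) $\varphi\circ\pi_1$ is recurrent for some Hölder $\varphi$;
* (ii) $\varphi\circ\pi_1$ is recurrent for every Hölder $\varphi$;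
* (iii) $G$ is recurrent;
* (iv) $G$ has a finite-index subgroup isomorphic to $\mathbb Z^d$ with $d\in\{0,1,2\}$.

The equivalence of (iii) and (iv) is Varopoulos' theorem (which uses Gromov's theorem); see Woess, *Random Walks on Infinite Graphs and Groups*, Thm 3.24. The rest follows from the two theorems: (i)$\Rightarrow$(iii) is Theorem 1(a), (iii)$\Rightarrow$(ii) is Theorem 2, and (ii)$\Rightarrow$(i) is trivial. The proof of Theorem 1 does not use Varopoulos' theorem.

## 4. Random-walk cases by hand

Suppose all transitions are allowed, $I$ is finite and $\varphi$ depends only on $\omega_1$. Let $m=\sum_{i\in I}e^{\varphi(i)}\delta_{\Psi(i)}$, a finite measure on $G$. By (1), $\sum_{i}Z_n(\varphi\circ\pi_1,(i,e))=m^{*n}(e)$, where $(m*m')(g)=\sum_{xy=g}m(x)m'(y)$. So recurrence of the potential means $\sum_ne^{-nP}m^{*n}(e)=\infty$ with $e^P=\limsup_n m^{*n}(e)^{1/n}$. The measure $m$ is not a probability, and dividing by $e^P$ need not make it one.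

*A biased walk on $\mathbb Z$.* Let $I=\{+,-\}$, $\Psi(\pm)=\pm1$, $\varphi(+)=\log\theta$, $\varphi(-)=\log(1-\theta)$ with $0<\theta<1$. Then $Z_{2n}(\varphi\circ\pi_1,(+,0))=\frac12\binom{2n}n(\theta(1-\theta))^n$, so $e^P=2\sqrt{\theta(1-\theta)}$ and $e^{-2nP}Z_{2n}\sim\frac1{2\sqrt{\pi n}}$. The potential is recurrent for every $\theta$, although for $\theta\ne\frac12$ the walk with steps $m$ is transient. The measure $e^{-P}m$ has mass $1/(2\sqrt{\theta(1-\theta)})$, which exceeds $1$ unless $\theta=\frac12$. It becomes a probability after multiplication by the homomorphism $f(g)=((1-\theta)/\theta)^{g/2}$ into $(\mathbb R_{>0},\cdot)$: this gives mass $\frac12$ to each of $\pm1$. Part (b) of Theorem 1 is visible too: for $\chi(g)=cg$ the pressure $\mathcal P(\varphi+\chi\circ\Psi,\sigma)$ is $\log(\theta e^c+(1-\theta)e^{-c})$. Its minimum is $\log(2\sqrt{\theta(1-\theta)})=P$, attained only at $e^{c}=\sqrt{(1-\theta)/\theta}$.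

*The free group on two generators.* Let $I$ be the four generators and inverses, $\varphi=0$. Then $\sum_iZ_n=4^np_n$. Let $h(z)$ be the generating function of the time at which the simple walk on the $4$-regular tree first hits a given neighbor. First-step analysis gives $h=\frac z4+\frac{3z}4h^2$, so $zh(z)=\frac23\big(1-\sqrt{1-\frac34z^2}\big)$, and $\sum_{n\ge0}p_nz^n=1/(1-zh(z))$. The radius of convergence is $z_0=2/\sqrt3$, where $z_0h(z_0)=\frac23$ and the sum is $3$. So $e^P=4/z_0$ and $\sum_{n\ge1}e^{-nP}\cdot4^np_n=3-1=2<\infty$. The potential is not recurrent, in accordance with Theorem 1.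

The first example tells us what to look for in general: a positive homomorphism $f$ that turns the critical measure into a probability whose walk is recurrent. The first obstacle is to have a measure at all.

## 5. First-return loops and the error they leave

Fix a letter $o\in I$ and a subgroup $N\le G$. For Theorem 1 we use $N=G$; the general case serves Theorem 2.

**Loops.** Let $W=W_N$ be the set of words $v=v_1\cdots v_k$ that lead from $o$ to $o$ with $\Psi(v)\in N$, such that for no $1<j\le k$ both $v_j=o$ and $\Psi(v_1\cdots v_{j-1})\in N$. Let $W^k$ be the set of concatenations of $k$ elements of $W$, $W^+=\bigcup_{k\ge1}W^k$, and let $X\subset\Sigma$ be the set of infinite concatenations of elements of $W$. Every $y\in X$ has $y_1=o$.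

For example, let $I=\{+,-\}$, $G=\mathbb Z$ and $o=+$. For $N=G$ we have $W=\{+,\,+-,\,+--,\dots\}$. For $N=2\mathbb Z$ the word $+$ is not in $W$, but $++$ is: its second letter is $+$, but it is read at the odd position $1$.

Elements of $W$ can be concatenated freely, since each starts with $o$ and may be followed by $o$. Conversely, every word $w$ that leads from $o$ to $o$ with $\Psi(w)\in N$ factors uniquely into elements of $W$: cut exactly before those $j>1$ with $w_j=o$ and $\Psi(w_1\cdots w_{j-1})\in N$. Since $N$ is a subgroup, each piece has $\Psi$-value in $N$. Inside a piece that starts at position $j_0$, the condition $\Psi(w_{j_0}\cdots w_{j-1})\in N$ is the same as $\Psi(w_1\cdots w_{j-1})\in N$, so each piece is in $W$, and every factorization into elements of $W$ must cut at exactly these places. Thus $W^+$ is the set of all words leading from $o$ to $o$ with $\Psi$-value in $N$, and it may be identified with the set of finite nonempty sequences in $W$. By irreducibility, for every $g\in N$ there is $w\in W^+$ with $\Psi(w)=g$.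

**Bounded distortion.** Let $w$ be a word leading to $o$ and $y,y'\in X$. Then $wy$ and $wy'$ agree in the first $|w|+1$ letters, because $y_1=y_1'=o$. Hence
$$|S_{|w|}\varphi(wy)-S_{|w|}\varphi(wy')|\le\sum_{l=0}^{|w|-1}V_{|w|+1-l}(\varphi)=\sum_{i=2}^{|w|+1}V_i(\varphi)\le D .\tag{2}$$

The first thing to try is to treat the loops as independent steps. If $\varphi$ depends only on the first coordinate, then $S_{|w|}\varphi(wy)$ for $w=w_1\cdots w_k\in W^k$ is the sum of terms that depend on one $w_m$ each. So the weights multiply, and with $\mu_s(g)=\sum_{v\in W,\Psi(v)=g}e^{S_{|v|}\varphi(v\,\cdot)-s|v|}$ one gets exactly $\sum_ne^{-sn}Z_n(\varphi\circ\pi_1,(o,e))=\sum_k\mu_s^{*k}(e)$. If $\varphi$ depends on finitely many coordinates, taking longer blocks as letters reduces to this case.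

For a Hölder $\varphi$ the weight of $w_m$ depends on the entire future. The natural substitute is $Q_0(v)=\inf_{y\in X}e^{S_{|v|}\varphi(vy)}$ and $\mu_s(g)=\sum_{v\in W,\Psi(v)=g}Q_0(v)e^{-s|v|}$. By (2), each loop costs a factor of at most $e^D$, so
$$\sum_k\mu_s^{*k}(e)\ \le\ \sum_ne^{-sn}Z_n(\varphi\circ\pi_1,(o,e))\ \le\ \sum_ke^{kD}\mu_s^{*k}(e).$$
Here the approach stops. The errors accumulate to $e^{kD}$ after $k$ loops, and at the critical value $s=P$ an exponential factor decides between convergence and divergence.

A concrete instance: $I=\{o,b\}$ with all transitions allowed, $G$ trivial, $\varphi(\omega)=\log3$ if $\omega_1\omega_2\omega_3=ooo$ and $\varphi(\omega)=0$ otherwise. The loops are $ob^l$, $l\ge0$, and $Q_0=1$ for each of them: after the loop $o$ the future may be $ob\cdots$, which yields $\varphi=0$. So $\mu_s$ has mass $x/(1-x)$ with $x=e^{-s}$. But the fixed point $o^\infty$ gives $P\ge\log3$, so at $s=P$ this mass is at most $\frac12$. The lower series converges at $P$, while the middle series diverges there (by Perron–Frobenius,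 since $\varphi$ depends on three coordinates and the alphabet is finite). Independent loops with weights $Q_0$ have lost the recurrence. Replacing $\varphi$ by a nearby finite-memory potential meets the same difficulty: an error $\varepsilon$ in $\varphi$ changes weights of words of length $n$ by up to $e^{\pm n\varepsilon}$.

## 6. Splitting the dependence on the future into nonnegative gains

The way out is to give up the exact weights once, and only by a single factor $e^D$ per word, and to choose the replaced weights so that they have an exact independent-block structure. The infimum over unknown futures rises as more of the following loops are revealed. Each rise is a nonnegative gain that reads only finitely many loops ahead. If we expand the product of all weights into gains, then in each term we can cut wherever no gain reads across. The stretches between the cuts are independent.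

For $w,x_1,\dots,x_j\in W$, $j\ge0$, put
$$Q_j(w;x_1,\dots,x_j)=\inf_{y\in X}\exp\big(S_{|w|}\varphi(wx_1\cdots x_jy)\big).$$
By (2) these numbers are positive. Since $x_jy\in X$ for $y\in X$, the infimum defining $Q_j(w;x_1,\dots,x_j)$ runs over a subset of the futures allowed in $Q_{j-1}(w;x_1,\dots,x_{j-1})$. So the former is at least the latter, and the gains
$$q_0=Q_0,\qquad q_j(w;x_1,\dots,x_j)=Q_j(w;x_1,\dots,x_j)-Q_{j-1}(w;x_1,\dots,x_{j-1})$$
are $\ge0$, with $Q_j(w;x_1,\dots,x_j)=\sum_{i=0}^jq_i(w;x_1,\dots,x_i)$. For $w=w_1\cdots w_k\in W^k$ define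
$$B(w)=\prod_{m=1}^kQ_{k-m}(w_m;w_{m+1},\dots,w_k).$$
Each loop of $w$ is weighed with knowledge of the rest of $w$, but of nothing beyond.

**Lemma 4.** For all $w\in W^+$ and $y\in X$: $\ e^{-D}e^{S_{|w|}\varphi(wy)}\le B(w)\le e^{S_{|w|}\varphi(wy)}$. In particular $B(w)>0$.

**Proof.** We have $S_{|w|}\varphi(wy)=\sum_mS_{|w_m|}\varphi(w_m\cdots w_ky)$, and the infimum in $Q_{k-m}(w_m;\dots)$ is at most the value at $y$. This gives the upper bound. For the lower bound let $L_m=|w_m|+\dots+|w_k|$ and $L_{k+1}=0$. For $y,y'\in X$ the points $w_m\cdots w_ky$ and $w_m\cdots w_ky'$ agree in the first $L_m+1$ letters, since $y_1=y'_1=o$. So their values of $S_{|w_m|}\varphi$ differ by at most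
$$\sum_{l=0}^{|w_m|-1}V_{L_m+1-l}(\varphi)=\sum_{i=L_{m+1}+2}^{L_m+1}V_i(\varphi).$$
Taking the infimum over $y'$ in each factor, we see that $\log B(w)$ is smaller than $S_{|w|}\varphi(wy)$ by at most the sum of these bounds over $m$. The index ranges for $m=k,k-1,\dots,1$ are adjacent and disjoint, so the sum is $\sum_{i=2}^{L_1+1}V_i(\varphi)\le D$. $\square$

The point to notice is that the loss is $D$ in total, not $D$ per loop: a loop far from the end of $w$ knows a long future.

**Lemma 5.** There is $r:W^+\to[0,\infty)$ with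
$$B(w)=\sum_{n\ge1}\ \sum_{w=v_1\cdots v_n,\ v_i\in W^+}r(v_1)\cdots r(v_n)\qquad(w\in W^+).$$
The inner sum runs over all ways to split the $W$-sequence $w$ into $n$ nonempty blocks.

**Proof.** Let $J_k=\{(j_1,\dots,j_k):0\le j_m\le k-m\}$. Writing each factor of $B$ as a sum of gains and expanding,
$$B(w_1\cdots w_k)=\sum_{j\in J_k}\ \prod_{m=1}^kq_{j_m}(w_m;w_{m+1},\dots,w_{m+j_m}).$$
In the term of $j$, position $m$ reads up to position $m+j_m$. Call $t\in\{1,\dots,k\}$ a cut of $j$ if no position up to $t$ reads beyond $t$, and let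
$$C(j)=\{t\in\{1,\dots,k\}:\ m+j_m\le t\ \text{ for all }m\le t\}.$$
Always $k\in C(j)$. Call $j\in J_k$ irreducible if $C(j)=\{k\}$, and define
$$r(w_1\cdots w_k)=\sum_{j\in J_k\text{ irreducible}}\ \prod_{m=1}^kq_{j_m}(w_m;w_{m+1},\dots,w_{m+j_m})\ \ge0 .$$

We claim that $J_k$ is in bijection with the sequences of irreducible tuples whose lengths add up to $k$. Let $j\in J_k$, $C(j)=\{t_1<\dots<t_n=k\}$ and $t_0=0$. Restrict $j$ to the positions in $(t_{i-1},t_i]$ and re-index. The result lies in $J_{t_i-t_{i-1}}$, because $m+j_m\le t_i$ for $m\le t_i$. For $t\in(t_{i-1},t_i]$ and $m\le t_{i-1}$ we have $m+j_m\le t_{i-1}<t$ automatically ($t_{i-1}$ is a cut, or there is no such $m$ if $i=1$). So $t$ is a cut of $j$ if and only if $t-t_{i-1}$ is a cut of the restricted tuple. As $t_i$ is the only cut of $j$ in $(t_{i-1},t_i]$, the restricted tuple is irreducible. Conversely, concatenate irreducible tuples. No position reads beyond the end of its own block, so the result lies in $J_k$ and the block ends are cuts. By the same comparison a $t$ inside a block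 is a cut of the whole exactly if it is a cut of the block, so there are no other cuts. The two operations are inverse to each other.

The product attached to $j$ factors over the blocks, because position $m$ involves only $w_m,\dots,w_{m+j_m}$, which lie in its own block. Summing over all $j\in J_k$, grouped by the block ends $t_1<\dots<t_n$, gives the formula. $\square$

Check this on the example at the end of Section 5. There $Q_0=1$ for all loops, $Q_1(o;o)=3$ because $oo$ followed by $y_1=o$ starts with $ooo$, and $Q_1(o;ob^l)=1$ for $l\ge1$. So $q_1(o;o)=2$, and all other gains of positive index vanish. A tuple with entries in $\{0,1\}$ is irreducible only if it is $(1,\dots,1,0)$. Hence $r(o^k)=2^{k-1}$, $r(ob^l)=1$ for $l\ge1$, and $r=0$ otherwise. Lemma 5 for $w=o^k$ reads $3^{k-1}=\sum_n\binom{k-1}{n-1}2^{k-n}$, which is correct. With $x=e^{-s}$ the total mass of $r(v)e^{-s|v|}$ is $\frac{x}{1-2x}+\frac{x^2}{1-x}$, and setting it equal to $1$ gives $1-4x+2x^2+2x^3=0$. The transfer matrix on the states $oo,ob,b$ has rows $(3,1,0)$, $(0,0,1)$, $(1,1,1)$,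 and $\det(1-xM)$ is the same polynomial. So the new steps see the true pressure.

**Renewal equations.** Conventions: $0\cdot\infty=0$, sums in $[0,\infty]$. For $s\in\mathbb R$ and $g\in N$ put
$$m_s(g)=\sum_{v\in W^+,\,\Psi(v)=g}r(v)e^{-s|v|},\qquad\Gamma_s(g)=\sum_{w\in W^+,\,\Psi(w)=g}B(w)e^{-s|w|} .$$
Multiply Lemma 5 by $e^{-s|w|}$ and sum over $w$ with $\Psi(w)=g$. A pair consisting of $w$ and a splitting into $n$ blocks is the same as a sequence $(v_1,\dots,v_n)$ in $W^+$, and $|w|=\sum|v_i|$, $\Psi(w)=\Psi(v_1)\cdots\Psi(v_n)$. Therefore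
$$\Gamma_s(g)=\sum_{n\ge1}m_s^{*n}(g),\tag{3}$$
and in the same way, for every homomorphism $\chi:N\to\mathbb R$,
$$\sum_{w\in W^+}B(w)e^{\chi(\Psi(w))-s|w|}=\sum_{n\ge1}\Big(\sum_{v\in W^+}r(v)e^{\chi(\Psi(v))-s|v|}\Big)^n.\tag{4}$$
By (1), $Z_n(\varphi\circ\pi_1,(o,e))$ is the sum of $e^{S_n\varphi(ww^\infty)}$ over $w\in W^+$ with $|w|=n$ and $\Psi(w)=e$, and $w^\infty\in X$. So Lemma 4 gives
$$\Gamma_s(e)\le\sum_{n\ge1}e^{-sn}Z_n(\varphi\circ\pi_1,(o,e))\le e^D\,\Gamma_s(e).\tag{5}$$
For every $g\in N$ some $w\in W^+$ has $\Psi(w)=g$, and $B(w)>0$. So $\Gamma_s(g)>0$ and, by (3),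
$$\text{for every }g\in N\text{ there is }n\ge1\text{ with }m_s^{*n}(g)>0;\tag{6}$$
whether $m_s^{*n}(g)>0$ does not depend on $s$.

Finally, Lemma 5 gives $B(ww')\ge B(w)B(w')$, since a splitting of $w$ followed by one of $w'$ is a splitting of $ww'$. This yields finiteness above the pressure, in the following form.

**Lemma 6.** Let $\chi:N\to\mathbb R$ be a homomorphism, $N_0\le N$ a subgroup, and let $z_n$ be the sum of $e^{S_n\varphi(w^\infty)+\chi(\Psi(w))}$ over $w\in W^+$ with $|w|=n$, $\Psi(w)\in N_0$. If $\limsup\frac1n\log z_n<s<\infty$, then $\sum_ne^{-sn}z_n<\infty$.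

**Proof.** It suffices that all $z_n$ are finite. Let $b_n$ be the same sum with $B(w)e^{\chi(\Psi(w))}$ in place of $e^{S_n\varphi(w^\infty)+\chi(\Psi(w))}$; by Lemma 4, $b_n\le z_n\le e^Db_n$. If $z_n=\infty$ for some $n$, then $b_n=\infty$. For fixed $n$ and $k$, concatenation of $k$ words of length $n$ is injective, so $b_{kn}\ge b_n^k=\infty$ and $z_{kn}=\infty$ for all $k$. Then $\limsup\frac1n\log z_n=\infty$, a contradiction. $\square$

## 7. A homomorphism that makes the critical measure a probability

From here to the end of Section 9 we prove Theorem 1, with $N=G$. By Lemma 6 with $\chi=0$, $N_0=\{e\}$, and by (5), $\Gamma_s(e)<\infty$ for $s>P$. By recurrence and (5), $\Gamma_P(e)=\infty$. Write $m=m_P$. As the biased walk shows, $m$ need not have mass $1$. We look for a positive $f$ that corrects this.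

**Step 1. An excessive function.** The aim of this step is a function $f:G\to(0,\infty)$ with $f(e)=1$ and $\sum_xm(x)f(gx)\le f(g)$. We obtain it as a limit of normalized Green sums from above the pressure. For $s\in(P,P+1]$ put
$$f_s(g)=\Gamma_s(g^{-1})/\Gamma_s(e).$$

First, an upper bound. By (3), $\Gamma_s*m_s^{*n}=\sum_{k>n}m_s^{*k}\le\Gamma_s$. Evaluating at $e$ and keeping one term, $\Gamma_s(g^{-1})\,m_s^{*n}(g)\le\Gamma_s(e)$. Choose $n$ by (6) so that $m_{P+1}^{*n}(g)>0$. Since $m_s$ decreases in $s$,
$$f_s(g)\le\frac1{m_s^{*n}(g)}\le\frac1{m_{P+1}^{*n}(g)} .$$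
Next, $\Gamma_s\ge m_s*\Gamma_s$ evaluated at $g^{-1}$ reads $\sum_xm_s(x)\Gamma_s(x^{-1}g^{-1})\le\Gamma_s(g^{-1})$, i.e.
$$\sum_xm_s(x)f_s(gx)\le f_s(g)\qquad(g\in G).\tag{7}$$
Iterating (7) gives $\sum_xm_s^{*n}(x)f_s(gx)\le f_s(g)$. The term $x=g^{-1}$ yields the lower bound $f_s(g)\ge m_s^{*n}(g^{-1})f_s(e)\ge m_{P+1}^{*n}(g^{-1})$, which is positive for a suitable $n$ by (6). So for each $g$ the values $f_s(g)$ lie in a compact subset of $(0,\infty)$ that does not depend on $s$. As $G$ is countable, a diagonal argument gives $s_k\downarrow P$ with $f_{s_k}\to f$ pointwise, $f:G\to(0,\infty)$, $f(e)=1$. Since $m_{s_k}(x)\uparrow m(x)$ by monotone convergence, Fatou's lemma in (7) gives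
$$\sum_xm(x)f(gx)\le f(g)\qquad(g\in G).\tag{8}$$
In particular all $m(x)$ are finite.

**Step 2. The function $f$ is a homomorphism.** This step uses the divergence $\Gamma_P(e)=\infty$ to show that excessive functions are essentially unique, and then applies left translations. Let
$$p(g,g')=m(g^{-1}g')\frac{f(g')}{f(g)} .$$
By (8) this is a substochastic kernel on $G$. Its powers are $p^n(g,g')=m^{*n}(g^{-1}g')f(g')/f(g)$, so by (6) it is irreducible: for all $g,g'$ there is $n\ge1$ with $p^n(g,g')>0$. Moreover $p^n(e,e)=m^{*n}(e)$, so $\sum_np^n(e,e)=\Gamma_P(e)=\infty$ by (3). Write $pu(g)=\sum_{g'}p(g,g')u(g')$.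

(i) Every $u:G\to[0,\infty)$ with $pu\le u$ satisfies $pu=u$. Put $\delta=u-pu\ge0$. All $p^nu\le u$ are finite, and $\sum_{n<K}p^n\delta=u-p^Ku\le u$ for all $K$. Hence $u(e)\ge\delta(g)\sum_{n\ge0}p^n(e,g)$. Choose $l$ with $p^l(e,g)>0$; then $\sum_np^{n+l}(e,g)\ge p^l(e,g)\sum_np^n(e,e)=\infty$. So $\delta(g)=0$, for every $g$.

(ii) The kernel $p$ is stochastic: apply (i) to $u=1$.

(iii) Every $u$ as in (i) is constant. Let $c=u(g_0)$ and $h=\min(u,c)$. Then $ph\le\min(pu,c)\le h$, so $h$ is harmonic by (i), and $h(g_0)=c$ is its maximum. For each $n$, $c=h(g_0)=\sum_{g'}p^n(g_0,g')h(g')$ is an average of values $\le c$, so $h(g')=c$ whenever $p^n(g_0,g')>0$. By irreducibility $h\equiv c$, i.e. $u\ge u(g_0)$ everywhere. As $g_0$ was arbitrary, $u$ is constant.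

Now let $y\in G$ and $u(g)=f(yg)/f(g)$. By (8) at the point $yg$,
$$pu(g)=\frac1{f(g)}\sum_xm(x)f(ygx)\le\frac{f(yg)}{f(g)}=u(g).$$
By (iii) $u$ is constant, and its value at $g=e$ is $f(y)$. Thus $f(yg)=f(y)f(g)$: the function $f$ is a homomorphism $G\to(\mathbb R_{>0},\cdot)$.

Put $\tilde m=fm$, i.e. $\tilde m(x)=f(x)m(x)=p(e,x)$. By (ii) it is a probability. Since $f$ is multiplicative, $\tilde m^{*n}=f\,m^{*n}$. So, with (6),
$$\sum_{n\ge1}\tilde m^{*n}(e)=\infty,\qquad\text{and } \{\tilde m>0\}\text{ generates }G\text{ as a semigroup.}\tag{9}$$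
We have reached a recurrent random walk on $G$ with independent steps. Nothing is known about symmetry or moments of $\tilde m$, and its support may be infinite.

## 8. Dirichlet forms carry recurrence to simple random walks

**Step 3. Functions of small energy.** This step turns the divergence in (9) into functions in $\ell^2(G)$ that equal $1$ at $e$ and have small energy. On real $\ell^2(G)$ let $\tilde Pv(g)=\sum_x\tilde m(x)v(gx)$. It is a convex combination of the unitary right translations, hence a contraction. Put
$$\mathcal E(v)=\tfrac12\sum_x\tilde m(x)\sum_g\big(v(g)-v(gx)\big)^2 .$$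
Expanding the square and using that $\|v(\cdot\,x)\|=\|v\|$ gives $\mathcal E(v)=\|v\|^2-\langle v,\tilde Pv\rangle$; symmetry of $\tilde m$ is not needed. For $0<z<1$ let $u=(1-z\tilde P)^{-1}\delta_e=\sum_{n\ge0}z^n\tilde P^n\delta_e\in\ell^2(G)$. Since $\tilde P^n\delta_e(g)=\tilde m^{*n}(g^{-1})$ (with $\tilde m^{*0}=\delta_e$), we have $u(e)=\sum_{n\ge0}z^n\tilde m^{*n}(e)\to\infty$ as $z\uparrow1$, by (9). Also
$$u(e)=\langle u,\delta_e\rangle=\langle u,(1-z\tilde P)u\rangle=(1-z)\|u\|^2+z\,\mathcal E(u)\ge z\,\mathcal E(u).$$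
Hence $v_z=u/u(e)$ satisfies
$$v_z(e)=1,\qquad\mathcal E(v_z)\le\frac1{z\,u(e)}\to0\quad(z\uparrow1).\tag{10}$$

**Step 4. Comparison of energies.** Here we bound the energy of a simple random walk by $\mathcal E$ and show that a transient simple random walk would contradict (10). Let $H\le G$ be a finitely generated subgroup and $F$ a finite symmetric generating set of $H$. Put $Qv(g)=|F|^{-1}\sum_{s\in F}v(gs)$, a self-adjoint contraction on $\ell^2(G)$, and
$$\mathcal E_F(v)=\langle v,(1-Q)v\rangle=\frac1{2|F|}\sum_{s\in F}\sum_g\big(v(g)-v(gs)\big)^2 .$$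
By (9) each $s\in F$ is a product $y_1\cdots y_l$ with $\tilde m(y_i)>0$. Telescoping along $g,gy_1,gy_1y_2,\dots,gs$, then Cauchy–Schwarz and translation of the summation variable give
$$\sum_g\big(v(g)-v(gs)\big)^2\le l\sum_{i=1}^l\sum_g\big(v(g)-v(gy_i)\big)^2\le2l\sum_{i=1}^l\tilde m(y_i)^{-1}\,\mathcal E(v),$$
because $\tilde m(y)\sum_g(v(g)-v(gy))^2\le2\mathcal E(v)$ for every $y$. As $F$ is finite, $\mathcal E_F\le C\mathcal E$ with $C<\infty$.

Suppose the simple random walk on $H$ with steps in $F$ were transient. Its return probabilities are $\langle Q^n\delta_e,\delta_e\rangle$, so $\Gamma_F:=\sum_{n\ge0}\langle Q^n\delta_e,\delta_e\rangle<\infty$. For $0<t<1$ put $u_t=(1-tQ)^{-1}\delta_e$; then $u_t(e)=\sum_nt^n\langle Q^n\delta_e,\delta_e\rangle\le\Gamma_F$. The form $\langle\cdot,(1-tQ)\cdot\rangle$ is symmetric and positive, so by Cauchy–Schwarz, for $v\in\ell^2(G)$,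
$$v(e)^2=\langle v,(1-tQ)u_t\rangle^2\le\langle v,(1-tQ)v\rangle\,\langle u_t,(1-tQ)u_t\rangle=\langle v,(1-tQ)v\rangle\,u_t(e)\le\langle v,(1-tQ)v\rangle\,\Gamma_F .$$
Letting $t\uparrow1$ we get $v(e)^2\le\Gamma_F\,\mathcal E_F(v)\le C\,\Gamma_F\,\mathcal E(v)$. For $v=v_z$ this says $1\le C\,\Gamma_F\,\mathcal E(v_z)$, and the right-hand side tends to $0$ by (10). This is a contradiction, so $H$ is recurrent. If $\mathrm{card}(I)<\infty$, then $G$ itself is finitely generated and we may take $H=G$. This proves Theorem 1(a). $\square$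

## 9. The unique character of minimal pressure

We prove Theorem 1(b), keeping $N=G$. For a homomorphism $\chi:G\to\mathbb R$ let
$$A_\chi(s)=\sum_{v\in W^+}r(v)e^{\chi(\Psi(v))-s|v|}=\sum_gm_s(g)e^{\chi(g)},\qquad P_\chi=\mathcal P(\varphi+\chi\circ\Psi,\sigma)\in(-\infty,\infty].$$

**Step 5. Pressure read off from $A_\chi$.** The purpose is to locate $P_\chi$ through the size of $A_\chi$. The periodic points $\omega$ of $\sigma$ with $\omega_1=o$ and period $n$ correspond to the $w\in W^+$ with $|w|=n$, and $S_n(\varphi+\chi\circ\Psi)(\omega)=S_n\varphi(\omega)+\chi(\Psi(w))$. By Lemma 4 and (4),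
$$\sum_{n}A_\chi(s)^n\le\sum_ne^{-sn}Z_n(\varphi+\chi\circ\Psi,o)\le e^D\sum_nA_\chi(s)^n .$$
If $s>P_\chi$, the middle sum is finite by Lemma 6 (with $N_0=G$), so $A_\chi(s)<1$. Conversely, if $A_\chi(s)<1$ for all $s>P$, the middle sum is finite for all $s>P$, and $P_\chi\le P$. Finally $P\le P_\chi$ always: $\chi(e)=0$ gives $Z_n(\varphi\circ\pi_1,(o,e))\le Z_n(\varphi+\chi\circ\Psi,o)$, since the left side is the part of the right side with $\Psi(w)=e$. In particular $P_\chi>-\infty$.

**Step 6. Existence and uniqueness.** We now show that $\chi_0=\log f$ is the one minimizer. We have $A_{\chi_0}(P)=\sum_gm(g)f(g)=\tilde m(G)=1$. Since $|v|\ge1$, $A_{\chi_0}(s)\le e^{-(s-P)}<1$ for $s>P$. By Step 5, $P_{\chi_0}=P$, so the minimum is $P$. Let $\chi$ be any homomorphism with $P_\chi=P$. Then $A_\chi(s)<1$ for $s>P$, and by monotone convergence $A_\chi(P)=\lim_{s\downarrow P}A_\chi(s)\le1$. Hence $\sum_xm(x)e^{\chi(gx)}=e^{\chi(g)}A_\chi(P)\le e^{\chi(g)}$, which means that $u=e^\chi/f$ satisfies $pu\le u$. By (iii) of Step 2 it is constant, and $u(e)=1$.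 So $\chi=\chi_0$. $\square$

## 10. The converse: a centered walk on a finite-index $\mathbb Z^d$

We prove Theorem 2. Now $\mathrm{card}(I)<\infty$, $\varphi$ is Hölder and $G$ is recurrent. By the theorem of Varopoulos quoted in Section 3, $G$ has a finite-index subgroup isomorphic to $\mathbb Z^d$ with $0\le d\le2$. Let $N$ be its normal core, the intersection of its conjugates. It is normal in $G$, of finite index, and as a finite-index subgroup of $\mathbb Z^d$ it is again isomorphic to $\mathbb Z^d$. We write $N=\mathbb Z^d$ additively and use Sections 5 and 6 with this $N$. Put $P=\mathcal P(\varphi\circ\pi_1,\sigma\rtimes\Psi)$, which is finite. The plan is to choose an exponential weight on $\mathbb Z^d$ for which the blocks $v$ with weights $r(v)$ form a centered random walk with finite second moment.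

**Step 7. The finite quotient.** This step puts the loops with $\Psi(w)\in N$ into an irreducible Markov shift with finite alphabet. Let $\Sigma_N=\Sigma\times G/N$ with the map $(\omega,q)\mapsto(\sigma\omega,q\Psi(\omega_1))$. It is a Markov shift with finite alphabet $I\times G/N$, and irreducible because paths in $\Sigma\times G$ project to it. Choose a section $\tau:G/N\to G$ with $\tau(N)=e$ and put, for $u\in\mathbb R^d$,
$$\kappa(i,q)=\tau(q)\Psi(i)\tau(q\Psi(i))^{-1}\in N,\qquad\varphi_u(\omega,q)=\varphi(\omega)+\langle u,\kappa(\omega_1,q)\rangle .$$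
Indeed $\kappa(i,q)\in N$, because $\tau(q)\Psi(i)$ and $\tau(q\Psi(i))$ lie in the same coset of the normal subgroup $N$. Each $\varphi_u$ is Hölder and bounded. If $w$ leads from $(o,N)$ to $(o,N)$ in $\Sigma_N$, the product of the $\kappa$'s along $w$ telescopes to $\tau(N)\Psi(w)\tau(N)^{-1}=\Psi(w)$. Hence
$$Z_n(\varphi_u,(o,N))=\sum_{w\in W^+,\ |w|=n}e^{S_n\varphi(w^\infty)+\langle u,\Psi(w)\rangle}.\tag{11}$$
For example, for $G=\mathbb Z$, $N=2\mathbb Z$, $\Psi(\pm)=\pm1$ and $\tau$ with values $0,1$, one finds $\kappa(+,0)=0$, $\kappa(+,1)=2$, $\kappa(-,0)=-2$, $\kappa(-,1)=0$, and along $++$ the sum is $2=\Psi(++)$. Let $p(u)$ be the Gurevič pressure of $\varphi_u$ on $\Sigma_N$.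

**Step 8. Loop sums grow fully at the exponential rate.** We show that for each $u$ there are $R\ge1$ and $c>0$ with
$$\sum_{k=n+1}^{n+R}Z_k(\varphi_u,(o,N))\ge c\,e^{np(u)}\qquad(n\ge1).\tag{12}$$
Let $\Lambda_n=\sum_{|w|=n}\sup_{[w]}e^{S_n\varphi_u}$, the sum over admissible words of $\Sigma_N$, where $[w]$ is the set of points that start with $w$. Clearly $\Lambda_{n+k}\le\Lambda_n\Lambda_k$, so by Fekete's lemma $\frac1n\log\Lambda_n\to\pi:=\inf_n\frac1n\log\Lambda_n$ and $\Lambda_n\ge e^{n\pi}$. Each $[w]$ contains at most one point of period $n=|w|$, so $Z_n\le\Lambda_n$ and $p(u)\le\pi$. For the reverse, let $L'$ be such that any two states of $\Sigma_N$ are joined by a word of length at most $L'$. Given an admissible word $w$ of length $n$, choose a word $\alpha$ leading from $(o,N)$ to the first letter of $w$, and a word that leads from the last letter of $w$ to $(o,N)$; let $\beta$ be the latter with its first letter removed. Then $\alpha w\beta$ leads from $(o,N)$ to itself and has length $k\in[n+1,n+2L']$. With $D'=\sum_{i\ge1}V_i(\varphi_u)<\infty$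 the values of $S_n\varphi_u$ on $[w]$ differ by at most $D'$, so the sum of $\varphi_u$ over one period of $(\alpha w\beta)^\infty$ is at least $\log\sup_{[w]}e^{S_n\varphi_u}-D'-2L'\|\varphi_u\|_\infty$. A given word $\alpha w\beta$ arises from at most $L'$ words $w$, since $n$ is fixed and $|\alpha|\le L'$ determines $w$. Therefore
$$L'\sum_{k=n+1}^{n+2L'}Z_k(\varphi_u,(o,N))\ge e^{-D'-2L'\|\varphi_u\|_\infty}\Lambda_n\ge e^{-D'-2L'\|\varphi_u\|_\infty}e^{n\pi} .$$
This forces $p(u)\ge\pi$, so $p(u)=\pi$, and (12) holds with $R=2L'$.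

**Step 9. The critical mass is exactly $1$.** We translate (12) into a statement about the weights $r$. Let
$$\mathcal F(u,s)=\sum_{w\in W^+}B(w)e^{\langle u,\Psi(w)\rangle-s|w|},\qquad M(u,s)=\sum_{v\in W^+}r(v)e^{\langle u,\Psi(v)\rangle-s|v|} .$$
By (4), $\mathcal F=\sum_{n\ge1}M^n$. By (11) and Lemma 4,
$$\mathcal F(u,s)\le\sum_ne^{-sn}Z_n(\varphi_u,(o,N))\le e^D\mathcal F(u,s).\tag{13}$$
For $s>p(u)$ the middle sum is finite. For $s=p(u)+\delta$ with $0\le\delta\le1$, group the indices into the disjoint intervals $[n+1,n+R]$ with $n=1+jR$, $j\ge0$. On such an interval $e^{-sk}\ge e^{-sn}e^{-(|p(u)|+1)R}$, so by (12) it contributes at least $c\,e^{-(|p(u)|+1)R}e^{-\delta n}$. For $\delta=0$ the sum over $j$ diverges. For $\delta>0$, $\sum_je^{-\delta(1+jR)}=e^{-\delta}/(1-e^{-\delta R})\ge e^{-1}/(\delta R)$. With (13) we obtain $\mathcal F(u,p(u))=\infty$ and, for some $c'=c'(u)>0$,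
$$\mathcal F(u,p(u)+\delta)\ge c'/\delta\qquad(0<\delta\le1).\tag{14}$$
Since $\mathcal F=\sum M^n$ is finite for $s>p(u)$, we have $M(u,s)<1$ there, and $M(u,p(u))\le1$ by monotone convergence. If $M(u,p(u))<1$, then $\mathcal F(u,p(u))<\infty$, which is false. Hence
$$M(u,p(u))=1\qquad(u\in\mathbb R^d).\tag{15}$$

**Step 10. The minimum of $p$.** We look for the exponential weight that will center the walk. For $d=0$ there is no $u$; write $p_0=p$ and pass to Step 12. Let $d\ge1$. We use the classical theorem that the pressure is real-analytic (Ruelle; Parry–Pollicott, Astérisque 187–188). It is stated for mixing shifts; if $\Sigma_N$ has period $\ell$, apply it to the $\ell$-th power of the shift on the mixing cyclic component that contains the points starting with $(o,N)$, recoded with blocks of length $\ell$ as letters, and to the potential $S_\ell\varphi_u$, which is Hölder and affine in $u$. Its pressure is $\ell p(u)$: the loop sums of period $k$ for the finitely many recoded letters that begin with $(o,N)$ add up to $Z_{k\ell}(\varphi_u,(o,N))$,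 and $Z_n(\varphi_u,(o,N))=0$ if $\ell\nmid n$. So $p$ is real-analytic on $\mathbb R^d$.

By irreducibility there are words $w^{(\pm i)}\in W^+$ with $\Psi(w^{(\pm i)})=\pm e_i$, $1\le i\le d$, where $e_1,\dots,e_d$ is the standard basis; let $L$ bound their lengths. Given $u$, pick the word $w$ among them with $\langle u,\Psi(w)\rangle=|u|_\infty$. The periodic point $w^\infty$ and (11) give $Z_{n|w|}(\varphi_u,(o,N))\ge e^{n|u|_\infty-n|w|\|\varphi\|_\infty}$. Hence $p(u)\ge|u|_\infty/L-\|\varphi\|_\infty\to\infty$ as $|u|\to\infty$, and $p$ has a minimum $p_0=p(u_0)$. As $\nabla p(u_0)=0$ and $p$ is $C^2$, Taylor's formula gives $K>0$ with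
$$p(u_0+\eta)\le p_0+K|\eta|^2\qquad(|\eta|\le1).$$

**Step 11. Moments.** Now we check that the blocks form a centered walk with finite variance. By (15), $\rho(v)=r(v)e^{\langle u_0,\Psi(v)\rangle-p_0|v|}$ is a probability on $W^+$. Let $\mathsf X=\Psi(v)\in\mathbb Z^d$ and $T=|v|$, with expectation $E$ under $\rho$.

First, $ET<\infty$. Let $M_\delta=M(u_0,p_0+\delta)=Ee^{-\delta T}<1$. Then $M_\delta/(1-M_\delta)=\mathcal F(u_0,p_0+\delta)\ge c'/\delta$ by (14). So $E\frac{1-e^{-\delta T}}\delta=\frac{1-M_\delta}{\delta}\le\frac{M_\delta}{c'}\le\frac1{c'}$. As $\delta\downarrow0$ the integrand increases to $T$, and $ET\le1/c'$.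

Next, (15) at $u_0+\eta$ reads $E\,e^{\langle\eta,\mathsf X\rangle-(p(u_0+\eta)-p_0)T}=1$, so by Step 10
$$E\,e^{\langle\eta,\mathsf X\rangle-K|\eta|^2T}\le1\qquad(|\eta|\le1).\tag{16}$$

Then $E|\mathsf X|^2<\infty$. Average (16) over $\pm\eta$ and use $\cosh x\ge1+x^2/2$:
$$\tfrac12E\big[\langle\eta,\mathsf X\rangle^2e^{-K|\eta|^2T}\big]\le E\big[1-e^{-K|\eta|^2T}\big]\le K|\eta|^2\,ET .$$
Put $\eta=t\theta$ with $|\theta|=1$, divide by $t^2$ and let $t\downarrow0$: by monotone convergence $E\langle\theta,\mathsf X\rangle^2\le2K\,ET$.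

Finally, $E\mathsf X=0$. From $e^x\ge1+x$ and (16), with $\mathsf X$ and $T$ integrable, $E\langle\eta,\mathsf X\rangle\le K|\eta|^2ET$. Put $\eta=\pm t\theta$, divide by $t$ and let $t\downarrow0$: $\pm E\langle\theta,\mathsf X\rangle\le0$ for every unit vector $\theta$.

**Step 12. From the walk back to the potential.** It remains to use recurrence of the centered walk and to identify $P$ with $p_0$. The law of $\mathsf X$ is $\hat m(h)=e^{\langle u_0,h\rangle}m_{p_0}(h)$, $h\in\mathbb Z^d$, so $\hat m^{*n}(0)=m_{p_0}^{*n}(0)$. The random walk on $\mathbb Z^d$, $d\le2$, with steps $\hat m$ is centered with finite second moment. By the Chung–Fuchs theorem (1951) it is recurrent, i.e. $\sum_n\hat m^{*n}(0)=\infty$. For $d=0$, (15) says that $m_{p_0}$ has mass $1$ at $e$, and the sum is trivially infinite. By (3), $\Gamma_{p_0}(e)=\infty$, and by (5)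
$$\sum_ne^{-np_0}Z_n(\varphi\circ\pi_1,(o,e))=\infty .$$
Therefore $P\ge p_0$. On the other hand, by (1) and (11), $Z_n(\varphi\circ\pi_1,(o,e))$ is the part of $Z_n(\varphi_{u_0},(o,N))$ with $\Psi(w)=e$, where the factor $e^{\langle u_0,\Psi(w)\rangle}$ is $1$; for $d=0$ there is no such factor. So $P\le p_0$. Hence $P=p_0$, and the displayed divergence says that $\varphi\circ\pi_1$ is recurrent. This proves Theorem 2, and with it Corollary 3. $\square$
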